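\title{The persistence probability of fractional Brownian motion has order $t^{H-1}$}

\begin{abstract}
Let $B$ be fractional Brownian motion with Hurst index $H\in(0,1)$ and let $T_1$ be the first time it exceeds the level $1$. We prove that $\mathbb{P}[T_1>t]$ is bounded above and below by constant multiples of $t^{H-1}$ for large $t$, which confirms a conjecture stated by Aurzada and Simon. The proof combines an exact identity for the increments of the expected maximum with a shift of a single Gaussian coordinate and a recursion over scales. The same method gives the order $t^{H-1}$ for barriers between $-As^\gamma$ and $A(1+s^\gamma)$ for every $\gamma<H$, a range of powers that cannot be extended to $\gamma=H$, in continuous and in discrete time, and it gives the order of the probabilities of a long zero-free interval and of an early maximum.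
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $H\in(0,1]$. Fractional Brownian motion with Hurst index $H$ is the centered Gaussian process $B=(B_t)_{t\ge0}$ with almost surely continuous paths and covariance
\[
K(s,t)=\mathbb{E}[B_sB_t]=\tfrac12\bigl(s^{2H}+t^{2H}-|t-s|^{2H}\bigr),\qquad s,t\ge0 .
\]
Thus $B_0=0$ and $\mathbb{E}[(B_t-B_s)^2]=|t-s|^{2H}$: over a time $t$ the path moves by about $t^H$. The law of a centered Gaussian process is determined by its covariance, and this gives three invariances. The process $-B$ has the law of $B$ (\emph{symmetry}). For $\lambda>0$ the process $(B_{\lambda s})_{s\ge0}$ has the law of $(\lambda^HB_s)_{s\ge0}$, because $K(\lambda s,\lambda t)=\lambda^{2H}K(s,t)$ (\emph{self-similarity}). For $a\ge0$ the process $(B_{a+s}-B_a)_{s\ge0}$ has the law of $B$, because by polarization its covariance is determined by the variances of increments (\emph{stationary increments}). The index $H$ also measures memory: $\mathbb{E}[B_1(B_2-B_1)]=2^{2H-1}-1$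 is positive for $H>\frac12$ and negative for $H<\frac12$.

For $x\ge0$ let $T_x=\inf\{t>0: B_t>x\}$. By self-similarity $T_x$ has the law of $x^{1/H}T_1$ for $x>0$, so it is enough to study the \emph{persistence probability} $\mathbb{P}[T_1>t]$, and the question is how fast it decays as $t\to\infty$. Two cases are explicit. For $H=\frac12$ the process is Brownian motion, and the reflection principle gives $\mathbb{P}[T_1>t]=\mathbb{P}[|B_t|<1]\sim\sqrt{2/\pi}\,t^{-1/2}$. For $H=1$ we have $B_t=tN$ with $N$ standard normal, and $\mathbb{P}[T_1>t]=\mathbb{P}[N<1/t]\to\frac12$. For $H\neq\frac12$ the increments are dependent and the reflection argument is not available.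

The expected maximum, however, can be computed for every $H$, and it suggests the answer. Write $M_{[a,b]}=\max_{[a,b]}B$ and $m=\mathbb{E}M_{[0,1]}$; this is finite (Lemma~\ref{lem:basic}). Let $t\ge1$. Self-similarity gives $\mathbb{E}M_{[0,t]}=mt^H$, and stationarity of increments gives $\mathbb{E}M_{[1,t]}=\mathbb{E}[M_{[1,t]}-B_1]=m(t-1)^H$. Since $M_{[0,t]}-M_{[1,t]}=(M_{[0,1]}-M_{[1,t]})^+$, we obtain
\begin{equation}\label{eq:cont-identity}
\mathbb{E}\bigl[(M_{[0,1]}-M_{[1,t]})^+\bigr]=m\bigl(t^H-(t-1)^H\bigr)\sim mH\,t^{H-1}\qquad(t\to\infty).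
\end{equation}
The variable on the left vanishes unless the path stays on $[1,t]$ below $M_{[0,1]}$, a level of order one, and when it does not vanish one expects it to be of order one. So the probability of staying below a level of order one up to time $t$ should have order $t^{H-1}$. This agrees with both explicit cases.

For positive functions we write $f\asymp g$ if $cg\le f\le Cg$ with constants $0<c\le C<\infty$, for all values of the variable close enough to the limit indicated. Molchan proved that $\mathbb{P}[T_1>t]=t^{H-1+o(1)}$ for every $H\in(0,1]$, and Aurzada proved that for some $c>0$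
\[
(\log t)^{-c}\,t^{H-1}\le\mathbb{P}[T_1>t]\le(\log t)^{c}\,t^{H-1}
\]
for all large $t$. The conjecture that $\mathbb{P}[T_1>t]\asymp t^{H-1}$ for every $H\in(0,1)$ is posed in \cite{AS}.

\subsection{Results}

\begin{theorem}\label{thm:main}
For every $H\in(0,1)$, $\ \mathbb{P}[T_1>t]\asymp t^{H-1}$ as $t\to\infty$.
\end{theorem}

The proof does not use the results of Molchan and Aurzada. It gives two-sided bounds; we do not claim that $t^{1-H}\,\mathbb{P}[T_1>t]$ converges. The order $t^{H-1}$ is stable under large changes of the barrier.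

\begin{theorem}\label{thm:moving}
Let $H\in(0,1)$, $0\le\gamma<H$, $A\ge0$ and $\varepsilon>0$. There are constants $0<c\le C<\infty$ such that
\begin{enumerate}
\item[(i)] $\mathbb{P}[B_k\le A(1+k^\gamma),\ 1\le k\le n]\le C\,n^{H-1}$ for all integers $n\ge1$;
\item[(ii)] $\mathbb{P}[B_s\le\varepsilon\ \,\forall s\in[0,1],\ B_s\le-As^\gamma\ \,\forall s\in[1,t]]\ge c\,t^{H-1}$ for all $t\ge1$.
\end{enumerate}
Consequently $\mathbb{P}[B_s\le f(s)\ \,\forall s\in[0,t]]\asymp t^{H-1}$ as $t\to\infty$ for every continuous $f$ on $[0,\infty)$ with $f\ge\varepsilon$ on $[0,1]$, $f(s)\ge-As^\gamma$ for $s\ge1$ and $f(s)\le A(1+s^\gamma)$ for $s\ge0$; and $\mathbb{P}[B_k\le f(k),\ 1\le k\le n]\asymp n^{H-1}$ as $n\to\infty$ whenever $-Ak^\gamma\le f(k)\le A(1+k^\gamma)$ for all $k\ge1$.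
\begin{enumerate}
\item[(iii)] Both bounds fail for $\gamma=H$ and $A$ large. For every $\eta>0$ there are $A(\eta)<\infty$ and $c>0$ such that $\mathbb{P}[B_s\le1+As^H\ \,\forall s\in[0,t]]\ge c\,t^{-\eta}$ for $A\ge A(\eta)$ and $t\ge1$. For every $\rho<\infty$ there is $A'(\rho)<\infty$ such that $\mathbb{P}[B_s\le-As^H\ \,\forall s\in[1,t]]\le t^{-\rho}$ for $A\ge A'(\rho)$ and $t\ge1$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:apps}
Let $H\in(0,1)$.
\begin{enumerate}
\item[(a)] $\mathbb{P}[T_x>t]\asymp\min\{1,(x^{1/H}/t)^{1-H}\}$, with constants uniform in all $x,t>0$.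
\item[(b)] As $n\to\infty$, $\ \mathbb{P}[\max_{1\le k\le n}B_k\le0]\asymp n^{H-1}$ and $\ \mathbb{E}[(-\max_{1\le k\le n}B_k)^+]\sim mH\,n^{H-1}$.
\item[(c)] $\mathbb{P}[B\text{ has no zero in }[\delta,1]]\asymp\delta^{1-H}$ as $\delta\downarrow0$.
\item[(d)] $\mathbb{P}[M_{[0,\delta]}\ge M_{[\delta,1]}]\asymp\delta^{1-H}$ as $\delta\downarrow0$.
\end{enumerate}
\end{corollary}

The event in (d) says that the maximum of $B$ over $[0,1]$ is attained in $[0,\delta]$.

The proof makes the two occurrences of ``order one'' after \eqref{eq:cont-identity} quantitative. A discrete form of \eqref{eq:cont-identity} bounds the probability of staying below $-1$ at the times $1,\dots,n$ (Section~\ref{sec:identity}). The main step is to raise this barrier from $-1$ to $+1$, and further, at the cost of a factor that does not depend on $n$ (Section~\ref{sec:upper}). With the upper bound in hand, only levels of order one contribute much to \eqref{eq:cont-identity}, which gives the lower bound (Section~\ref{sec:lower}). Sections~\ref{sec:moving}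 and~\ref{sec:cor} prove Theorem~\ref{thm:moving} and Corollary~\ref{cor:apps}.

\section{Gaussian tools and covariance bounds}\label{sec:tools}

From now on $H\in(0,1)$ is fixed. We write $M_t=M_{[0,t]}$ and
\[
p(t)=\mathbb{P}[M_t\le1],\qquad\text{so that}\qquad \mathbb{P}[M_t\le x]=p(tx^{-1/H})\quad(x>0)
\]
by self-similarity. The standard normal density is $\varphi$, and we use the tail bound $\mathbb{P}[N\le-r]\le e^{-r^2/2}$ for $N$ standard normal and $r\ge0$. The constants $c,C\in(0,\infty)$ may change from line to line; they depend on $H$ and on the fixed parameters of the statement in which they occur, never on the time $t$ or $n$ or on the levels $x,y,r,u$.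

\begin{lemma}\label{lem:basic}
The variable $M_1$ has finite moments of all orders, $m>0$, and $p(1)>0$.
\end{lemma}

\begin{proof}
Fernique's theorem states that a centered Gaussian random element $X$ of a separable Banach space satisfies $\mathbb{E}\exp(\alpha\|X\|^2)<\infty$ for some $\alpha>0$. Applied in $C[0,1]$ with the supremum norm it gives the moments. Next, $m\ge\mathbb{E}[B_1^+]>0$ because $M_1\ge\max(B_0,B_1)$. Finally, $C[0,1]$ is covered by countably many closed balls of radius $\frac12$, so $\mathbb{P}[B\in D]>0$ for one such ball $D$. If $B'$ is an independent copy of $B$, then $(B-B')/\sqrt2$ has the law of $B$, and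
\[
p(1)\ge\mathbb{P}\bigl[\sqrt2\,\|B\|\le1\bigr]=\mathbb{P}\bigl[\|B-B'\|\le1\bigr]\ge\mathbb{P}[B\in D]^2>0 .\qedhere
\]
\end{proof}

Positive correlation will replace independence. Pitt's theorem \cite{Pitt} states that jointly Gaussian variables $X_1,\dots,X_d$ with nonnegative covariances are \emph{associated}: $\mathbb{E}[F(X)G(X)]\ge\mathbb{E}[F(X)]\,\mathbb{E}[G(X)]$ for all bounded measurable $F,G\colon\mathbb{R}^d\to\mathbb{R}$ that are nondecreasing in each coordinate. It applies to $B$, since $|t-s|\le\max(s,t)$ gives $K\ge0$. Call an event a \emph{barrier event} if it is a finite intersection of events $\{B_s\le f(s)\ \forall s\in I\}$ with $I\subset[0,\infty)$ compact and $f$ continuous on $I$. Finite sets $I$ are allowed; for example $\{B_1\le-r\}$ is a barrier event.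

\begin{lemma}\label{lem:assoc}
If $E$ and $F$ are barrier events, then $\mathbb{P}(E\cap F)\ge\mathbb{P}(E)\mathbb{P}(F)$ and $\mathbb{P}(E^c\cap F)\le\mathbb{P}(E^c)\mathbb{P}(F)$. In particular,
\begin{equation}\label{eq:fill}
\mathbb{P}[M_{[1,t]}\le x]\le\frac{p(tx^{-1/H})}{p(1)}\qquad(x\ge1,\ t\ge1).
\end{equation}
\end{lemma}

\begin{proof}
Replace each compact set $I$ by finite subsets $I_1\subset I_2\subset\cdots$ whose union is dense in $I$, and call $E_j,F_j$ the resulting events. The functions $-\mathbf 1_{E_j}$ and $-\mathbf 1_{F_j}$ are nondecreasing in finitely many values of $B$, so $\mathbb{P}(E_j\cap F_j)\ge\mathbb{P}(E_j)\mathbb{P}(F_j)$. By continuity of the paths and of the barriers, $E_j\downarrow E$ and $F_j\downarrow F$, and the first inequality follows. Subtracting it from $\mathbb{P}(F)$ gives the second. For \eqref{eq:fill}, the first inequality gives $\mathbb{P}[M_{[1,t]}\le x]\,\mathbb{P}[M_1\le x]\le\mathbb{P}[M_t\le x]$, and $\mathbb{P}[M_1\le x]\ge p(1)$.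
\end{proof}

We also need the size of $K$. Put $\kappa(s)=K(s,1)=\frac12(1+s^{2H}-|s-1|^{2H})$ and
\[
\theta=(2H-1)^+ .
\]
The inequality $\theta<H$ holds exactly when $H<1$, and this is how the hypothesis $H<1$ enters the proof: it says that the correlation $\kappa(s)/s^H$ of $B_s$ and $B_1$ decays like a negative power of $s$.

\begin{lemma}\label{lem:cov}
We have $0\le\kappa\le1$ on $[0,1]$ and $\frac12s^\theta\le\kappa(s)\le\min\{1+s^\theta,2s^\theta\}$ for $s\ge1$. Moreover, for $0<u\le s$,
\begin{equation}\label{eq:Kbounds}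
\tfrac12u^{2H}\le K(s,u)\le2\,u^{2H-\theta}s^{\theta}.
\end{equation}
\end{lemma}

\begin{proof}
On $[0,1]$ we have $0\le\kappa(s)\le\frac12(1+s^{2H})\le1$. Let $s\ge1$. If $H\le\frac12$, then $\theta=0$ and $0\le s^{2H}-(s-1)^{2H}\le1$ by subadditivity of $x\mapsto x^{2H}$, so $\frac12\le\kappa(s)\le1$. If $H\ge\frac12$, then $\theta=2H-1$, the mean value theorem gives $s^{2H}-(s-1)^{2H}\le2Hs^{2H-1}\le2s^\theta$, and $s^{2H}-(s-1)^{2H}\ge s^{2H}-(s-1)s^{2H-1}=s^\theta$; hence $\frac12s^\theta\le\kappa(s)\le\frac12+s^\theta$. This proves the bounds on $\kappa$, and \eqref{eq:Kbounds} follows from $K(s,u)=u^{2H}\kappa(s/u)$.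
\end{proof}

\section{Increments of the expected maximum}\label{sec:identity}

For an upper bound it suffices to watch the path at integer times, and there \eqref{eq:cont-identity} takes a simpler form, because the random level $M_{[0,1]}$ is replaced by $B_0=0$. Let
\[
\mu_n=\mathbb{E}\max_{0\le k\le n}B_k\quad(n\ge0),\qquad d_n=\mathbb{E}\Bigl[\bigl(-\max_{1\le k\le n}B_k\bigr)^+\Bigr]\quad(n\ge1).
\]
The quantity $d_n$ measures persistence: it is the expected gap between $0$ and the values $B_1,\dots,B_n$, counted only when all of them are negative.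

The exponent $H-1$ appears already for $n=2$. We have $d_1=\mathbb{E}[(-B_1)^+]=1/\sqrt{2\pi}=\mu_1$. By definition $d_2$ is a Gaussian integral over a quadrant, but it equals $\mu_2-\mathbb{E}\max(B_1,B_2)$, and $\max(B_1,B_2)=B_1+\max(0,B_2-B_1)$ has mean $\mu_1$. For three real numbers, the largest minus the smallest is half the sum of the three pairwise distances. By symmetry $\mu_2$ is half the expected value of $\max-\min$ for the triple $(0,B_1,B_2)$, and $\mathbb{E}|X|=\sigma\sqrt{2/\pi}$ for a centered normal $X$ with variance $\sigma^2$. Hence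
\[
\mu_2=\tfrac14\sqrt{2/\pi}\,(1+1+2^H)=\frac{2+2^H}{2\sqrt{2\pi}},\qquad d_2=\mu_2-\mu_1=\frac{2^{H-1}}{\sqrt{2\pi}}=2^{H-1}d_1 .
\]
The evaluation of $\mu_2$ is special to three variables. For general $n$ the identity between $d_n$ and $\mu_n$ survives, and monotonicity replaces the explicit value.

\begin{lemma}\label{lem:dn}
For $n\ge1$ we have $d_n=\mu_n-\mu_{n-1}$, the sequence $(d_n)$ is nonincreasing, and
\begin{equation}\label{eq:minus-one}
\mathbb{P}[B_k\le-1,\ 1\le k\le n]\le d_n\le m\,n^{H-1}.
\end{equation}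
\end{lemma}

\begin{proof}
Let $X_n=\max_{1\le k\le n}B_k$. By stationarity of increments, $\mathbb{E}X_n=\mathbb{E}B_1+\mathbb{E}\max_{1\le k\le n}(B_k-B_1)=\mu_{n-1}$. Since $B_0=0$, we have $\max_{0\le k\le n}B_k-X_n=\max(0,X_n)-X_n=(-X_n)^+$, and taking expectations gives $d_n=\mu_n-\mu_{n-1}$. As $X_n$ is nondecreasing in $n$, $d_n$ is nonincreasing. Therefore $nd_n\le d_1+\dots+d_n=\mu_n\le\mathbb{E}M_n=mn^H$. The first inequality in \eqref{eq:minus-one} is Markov's inequality for $(-X_n)^+$.
\end{proof}

\section{Raising the barrier: the upper bound}\label{sec:upper}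

The bound \eqref{eq:minus-one} has the right order but the wrong barrier: we need $+1$ in place of $-1$. To compare the two events we look for a single Gaussian coordinate of the path whose decrease lowers all the values $B_1,B_2,\dots$ at once.

\subsection{Shifting one coordinate}

The \emph{Gaussian space} of $B$ is the closure in $L^2$ of the linear span of the variables $B_s$; its elements are centered and jointly Gaussian with $B$. Let $N$ be an element with variance $1$ and put
\[
g(s)=\mathbb{E}[B_sN],\qquad Z_s=B_s-g(s)N .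
\]
Then $\mathbb{E}[Z_sN]=0$ for all $s$, so the process $Z$ is independent of $N$. By the Cauchy--Schwarz inequality $|g(s)-g(u)|\le|s-u|^H$, so $g$ and the paths of $Z$ are continuous. Lowering $N$ by $a$ lowers the path by $ag$, and it changes only a one-dimensional density.

\begin{lemma}\label{lem:shift}
Let $I\subset[0,\infty)$ be compact, $f$ continuous on $I$ and $g\ge0$ on $I$. Write $\{B\le f\}$ for $\{B_s\le f(s)\ \forall s\in I\}$. For all $a,R\ge0$,
\begin{align}
\mathbb{P}[B\le f,\ N\ge-R]&\le e^{aR+a^2/2}\;\mathbb{P}[B\le f-ag],\label{eq:bulk}\\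
\mathbb{P}[B\le f,\ N\le-R]&\le2\int_R^\infty\varphi(u)\,\mathbb{P}[B\le f+ug]\,du.\label{eq:tail}
\end{align}
\end{lemma}

\begin{proof}
Let $h(v)=\mathbb{P}[Z\le f-vg]$. By independence, $\mathbb{P}[B\le f,\,N\in D]=\int_D\varphi(v)h(v)\,dv$ for Borel sets $D$. In the same way,
\[
\mathbb{P}[B\le f-ag]=\int\varphi(x)h(x+a)\,dx=\int\varphi(v)\,e^{av-a^2/2}\,h(v)\,dv\ge e^{-aR-a^2/2}\int_{-R}^\infty\varphi(v)h(v)\,dv,
\]
which is \eqref{eq:bulk}. Since $g\ge0$, the event $\{N\le0\}\cap\{Z\le f+ug\}$ is contained in $\{B\le f+ug\}$, so $\frac12h(-u)\le\mathbb{P}[B\le f+ug]$. Inserting this in $\int_R^\infty\varphi(u)h(-u)\,du$ gives \eqref{eq:tail}.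
\end{proof}

The difficulty is the tail $N\le-R$, where the density ratio $e^{-av+a^2/2}$ is unbounded. If one bounds the tail by $\mathbb{P}[N\le-R]\le e^{-R^2/2}$, then making it smaller than $n^{H-1}$ takes $R=\sqrt{2(1-H)\log n}$, and the factor $e^{aR}$ in \eqref{eq:bulk} is no longer bounded. Inequality \eqref{eq:tail} keeps the persistence constraint in the tail, with a higher barrier. By self-similarity, a higher barrier is the original barrier on a shorter time scale, so the tail can be bounded by the quantity we are estimating.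

\begin{example}[Brownian motion]\label{ex:bm}
Let $H=\frac12$ and $N=B_1$. Then $g(k)=\min(k,1)=1$ for $k\ge1$, and all barriers are constant. Let $P_n(x)=\mathbb{P}[B_k\le x,\ 1\le k\le n]$, $P_0\equiv1$. Lemma~\ref{lem:shift} with $f=1$, $a=2$, $R=2$ gives
\[
P_n(1)\le e^{6}P_n(-1)+2\int_2^\infty\varphi(u)P_n(1+u)\,du .
\]
Let $\lambda=\lceil(1+u)^2\rceil\le(2+u)^2$. Keeping only the times $k=\lambda j$ and using that $(B_{\lambda j})_j$ has the law of $(\sqrt\lambda B_j)_j$, we get $P_n(1+u)\le P_{\lfloor n/\lambda\rfloor}(1)$. Put $\Theta_n=\max_{0\le k\le n}\sqrt{k+1}\,P_k(1)$. Then $P_n(1+u)\le\Theta_n(n/\lambda)^{-1/2}\le\Theta_n(2+u)n^{-1/2}$, and with \eqref{eq:minus-one} and $\sqrt{n+1}\le\sqrt{2n}$,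
\[
\sqrt{n+1}\,P_n(1)\le\sqrt2\,e^6m+2\sqrt2\,\Theta_n\int_2^\infty(2+u)\varphi(u)\,du .
\]
The integral is at most $2\int_2^\infty u\varphi(u)\,du=2\varphi(2)<\frac18$, so the last term is at most $\frac12\Theta_n$. Taking the maximum over $k\le n$ gives $\Theta_n\le1+\sqrt2e^6m+\frac12\Theta_n$. Since $\Theta_n$ is a maximum of finitely many numbers, it is finite and can be absorbed on the left: $\Theta_n\le2+2\sqrt2e^6m$ for all $n$. The argument used neither independence of increments nor reflection.
\end{example}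

\subsection{The general recursion}

For $H>\frac12$ and $N=B_1$ the function $g=\kappa$ grows like $s^\theta$, so \eqref{eq:tail} produces the growing barrier $1+ug$. After rescaling time by $\lambda$ it has size $u\lambda^{\theta-H}j^\theta$ at time $j$. No choice of $\lambda$ brings this below a constant for all $j$, but since $\theta<H$ a large $\lambda$ brings it below $g(j)$. So the recursion must be run for the barrier $1+g$, and what it needs from $g$ is a two-sided power bound.

\begin{definition}\label{def:direction}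
Let $0\le\gamma<H$. An element $N$ of the Gaussian space of $B$ with variance $1$ is a \emph{$\gamma$-direction} with constant $b\in(0,1]$ if $g(s)=\mathbb{E}[B_sN]$ satisfies
\[
b\,s^\gamma\,\mathbf 1_{s\ge1}\le g(s)\le b^{-1}(1+s^\gamma),\qquad s\ge0 .
\]
\end{definition}

By Lemma~\ref{lem:cov}, $B_1$ is a $\theta$-direction with $b=\frac12$. This is the only direction needed for Theorem~\ref{thm:main}; others are constructed in Section~\ref{sec:moving}.

\begin{proposition}\label{prop:upper}
Let $N$ be a $\gamma$-direction with constant $b$, and for $y\ge0$ let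
\[
Q_n(y)=\mathbb{P}[B_k\le1+y\,g(k),\ 1\le k\le n]\quad(n\ge1),\qquad Q_0(y)=1 .
\]
There is a constant $C$ such that $Q_n(y)\le C(1+y)^\beta n^{H-1}$ for all $n\ge1$ and $y\ge0$, where $\beta=\dfrac{1-H}{H-\gamma}$.
\end{proposition}

\begin{proof}
\emph{Rescaling.} Let $\lambda\ge1$ be an integer. Keeping only the times $k=\lambda j$ and using self-similarity,
\[
Q_n(y)\le\mathbb{P}\bigl[B_j\le\lambda^{-H}\bigl(1+y\,g(\lambda j)\bigr),\ 1\le j\le\lfloor n/\lambda\rfloor\bigr].
\]
For $j\ge1$ the upper bound on $g$ gives $1+yg(\lambda j)\le(1+\frac yb)(1+\lambda^\gamma j^\gamma)\le\frac{1+y}b\,\lambda^\gamma(1+j^\gamma)$, and the lower bound gives $1+j^\gamma\le2j^\gamma\le\frac2bg(j)$. The rescaled barrier is therefore at most $\lambda^{\gamma-H}\,2b^{-2}(1+y)\,g(j)$. Since $\gamma<H$, it is at most $g(j)\le1+g(j)$ if we take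
\[
\lambda=\lambda(y)=\bigl\lceil\bigl(2b^{-2}(1+y)\bigr)^{1/(H-\gamma)}\bigr\rceil\le C(1+y)^{1/(H-\gamma)} .
\]
Hence $Q_n(y)\le Q_{\lfloor n/\lambda(y)\rfloor}(1)$. Let $\Theta_n=\max_{0\le k\le n}(k+1)^{1-H}Q_k(1)<\infty$. Since $\lfloor n/\lambda\rfloor+1>n/\lambda$ and $H-1<0$,
\begin{equation}\label{eq:rescale}
Q_n(y)\le\Theta_n\bigl(\lfloor n/\lambda(y)\rfloor+1\bigr)^{H-1}\le\Theta_n\,\lambda(y)^{1-H}n^{H-1}\qquad(n\ge1,\ y\ge0).
\end{equation}

\emph{Shifting.} Apply Lemma~\ref{lem:shift} with $I=\{1,\dots,n\}$, $f=1+g$ and $a=1+\frac2b$. Since $g(k)\ge b$ for $k\ge1$, we have $f-ag=1-\frac2bg\le-1$ on $I$, and $f+ug=1+(1+u)g$. Adding \eqref{eq:bulk} and \eqref{eq:tail} and using \eqref{eq:minus-one} and \eqref{eq:rescale},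
\[
Q_n(1)\le e^{aR+a^2/2}\,m\,n^{H-1}+2\,\Theta_n\,n^{H-1}\int_R^\infty\varphi(u)\,\lambda(1+u)^{1-H}\,du .
\]

\emph{Absorbing.} The function $\lambda$ grows polynomially, so we can fix $R$, depending only on $H,\gamma,b$, with $4\int_R^\infty\varphi(u)\lambda(1+u)^{1-H}du\le\frac12$. Multiplying by $(n+1)^{1-H}\le2n^{1-H}$ and writing $C_1=2me^{aR+a^2/2}$, we get $(k+1)^{1-H}Q_k(1)\le C_1+\frac12\Theta_k\le C_1+\frac12\Theta_n$ for $1\le k\le n$, while the term $k=0$ equals $1$. Thus $\Theta_n\le1+C_1+\frac12\Theta_n$, that is, $\Theta_n\le2+2C_1$ for all $n$. Now \eqref{eq:rescale} and $\lambda(y)^{1-H}\le C(1+y)^\beta$ give the claim.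
\end{proof}

\begin{remark}
For $H=\frac12$ and $N=B_1$ we have $\beta=1$, and this power of $y$ cannot be lowered: by reflection, $Q_n(y)\ge\mathbb{P}[M_n\le1+y]=\mathbb{P}[|B_n|\le1+y]\ge2\varphi(1)(1+y)n^{-1/2}$ when $1+y\le\sqrt n$. For $H=1$ no $\gamma$-direction with $\gamma<H$ exists, since then $N=\pm B_1$ and $g(s)=\pm s$.
\end{remark}

The rest of the paper uses Proposition~\ref{prop:upper} mostly through the following three bounds.

\begin{corollary}\label{cor:upper}
There is a constant $C$ such that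
\begin{align}
p(t)&\le C\,t^{H-1}&&(t>0),\label{eq:p-upper}\\
\mathbb{P}[M_{[1,t]}\le x]&\le C\,x^{(1-H)/H}\,t^{H-1}&&(x\ge1,\ t\ge1).\label{eq:level}
\end{align}
If $N$ is a $\gamma$-direction, $\beta$ is as in Proposition~\ref{prop:upper} and $\psi(r)=\int_r^\infty(1+u)^\beta\varphi(u)\,du$, then there is a constant $C$ such that
\begin{equation}\label{eq:deep}
\mathbb{P}[M_t\le1,\ N\le-r]\le C\,\psi(r)\,t^{H-1}\qquad(r\ge0,\ t\ge1).
\end{equation}
\end{corollary}

\begin{proof}
Let $t\ge1$ and $n=\lfloor t\rfloor\ge t/2$, so $n^{H-1}\le2t^{H-1}$. With $N=B_1$ and $y=0$ we get $p(t)\le Q_n(0)\le Ct^{H-1}$; for $t<1$ we have $p(t)\le1\le t^{H-1}$. Inserting \eqref{eq:p-upper} in \eqref{eq:fill} gives \eqref{eq:level}. For \eqref{eq:deep}, the inequality \eqref{eq:tail} with $I=\{1,\dots,n\}$ and $f=1$ bounds the left side by $2\int_r^\infty\varphi(u)Q_n(u)\,du$.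
\end{proof}

\section{The lower bound and the proof of Theorem~\ref{thm:main}}\label{sec:lower}

Let $t\ge1$. By concavity $t^H-(t-1)^H\ge Ht^{H-1}$, and $(X-Y)^+=\int_{\mathbb{R}}\mathbf 1_{\{Y\le x<X\}}\,dx$. So \eqref{eq:cont-identity} gives
\begin{equation}\label{eq:layers}
mH\,t^{H-1}\le\int_{\mathbb{R}}\mathbb{P}\bigl[M_{[1,t]}\le x<M_1\bigr]\,dx .
\end{equation}
Levels $|x|\le R$ are controlled by $p$. We must exclude that the mass $t^{H-1}$ sits at levels that escape to $\pm\infty$ as $t$ grows. This needs a bound $\delta(R)t^{H-1}$ with $\delta(R)\to0$ for the levels $|x|>R$, so the upper bound of exact order is needed first.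

\begin{proposition}\label{prop:lower}
There is a constant $c>0$ such that $p(t)\ge c\,t^{H-1}$ for all $t\ge1$.
\end{proposition}

\begin{proof}
Let $R\ge1$ and split the integral in \eqref{eq:layers} into three ranges.

\emph{Levels $|x|\le R$.} The integrand is at most $\mathbb{P}[M_{[1,t]}\le R]$, so by \eqref{eq:fill} this range contributes at most $2R\,p(tR^{-1/H})/p(1)$.

\emph{Levels $x>R$.} A high maximum on $[0,1]$ and a low maximum on $[1,t]$ are negatively correlated. By the second inequality of Lemma~\ref{lem:assoc} and \eqref{eq:level}, the integrand is at most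
\[
\mathbb{P}[M_1>x]\;\mathbb{P}[M_{[1,t]}\le x]\le C\,t^{H-1}\,x^{(1-H)/H}\,\mathbb{P}[M_1>x].
\]

\emph{Levels $x=-r<-R$.} The event forces $B_1\le-r$, which is unlikely; but $\{B_1\le-r\}$ is positively correlated with staying low afterwards, so association cannot split off its probability. This is where the polynomial dependence on $y$ in Proposition~\ref{prop:upper} is used. Let $E=\{B_1\le-r\}\cap\{M_{[1,t]}\le1\}$. The integrand is at most $\mathbb{P}(E)$, the first inequality of Lemma~\ref{lem:assoc} gives $\mathbb{P}(E)\,p(1)\le\mathbb{P}[B_1\le-r,\ M_t\le1]$, and \eqref{eq:deep} with $N=B_1$ bounds the last probability by $C\psi(r)t^{H-1}$.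

Altogether, $mHt^{H-1}\le2R\,p(tR^{-1/H})/p(1)+\delta(R)\,t^{H-1}$ with
\[
\delta(R)=C\int_R^\infty x^{(1-H)/H}\,\mathbb{P}[M_1>x]\,dx+C\int_R^\infty\psi(r)\,dr ,
\]
where $C$ does not depend on $R$. Both integrands are integrable on $[0,\infty)$: the integrals over $[0,\infty)$ equal $H\,\mathbb{E}[M_1^{1/H}]$, which is finite by Lemma~\ref{lem:basic}, and $\int_0^\infty u(1+u)^\beta\varphi(u)\,du$. Hence $\delta(R)\to0$. Since $m>0$, we can fix $R$ with $\delta(R)\le\frac12mH$, and then $p(tR^{-1/H})\ge ct^{H-1}$ for all $t\ge1$. Replacing $t$ by $tR^{1/H}\ge1$ gives the claim.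
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By continuity of the paths, $\{M_t\le\frac12\}\subset\{T_1>t\}\subset\{M_t\le1\}$, and therefore
\begin{equation}\label{eq:sandwich}
p(2^{1/H}t)\le\mathbb{P}[T_1>t]\le p(t)\qquad(t>0).
\end{equation}
Now use \eqref{eq:p-upper} and Proposition~\ref{prop:lower}. The same inclusions hold if $T_1$ is defined as $\inf\{t>0:B_t=1\}$, so the choice between the two definitions plays no role.
\end{proof}

\section{Moving barriers: proof of Theorem~\ref{thm:moving}}\label{sec:moving}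

Shifting along a $\gamma$-direction moves the barrier by a multiple of $s^\gamma$, and $B_1$ only reaches $\gamma=\theta$. To reach larger $\gamma$ the direction must be correlated with the path at every scale. By \eqref{eq:Kbounds}, the covariance of $B_u$ with $B_s$ has order $u^{2H}$ when $s$ is comparable to $u$, so the weight $u^{\gamma-2H}$ produces a shift of order $s^\gamma$ at that scale. The weighted variable has norm $u^{\gamma-H}$, which is summable along $u=2^j$ exactly when $\gamma<H$.

\begin{lemma}\label{lem:direction}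
For every $\gamma\in(\theta,H)$ there is a $\gamma$-direction.
\end{lemma}

\begin{proof}
Let $w_j=2^{-j(2H-\gamma)}$ and $N_0=\sum_{j\ge0}w_jB_{2^j}$. The series converges in $L^2$ because $\|w_jB_{2^j}\|_2=2^{-j(H-\gamma)}$. As $K\ge0$, its variance satisfies $\sigma^2\ge w_0^2K(1,1)=1$. Let $N=N_0/\sigma$, so that $g=g_0/\sigma$ with $g_0(s)=\sum_jw_jK(s,2^j)\ge0$. It suffices to bound $g_0$.

Let $s\ge1$ and choose $j$ with $2^j\le s<2^{j+1}$. By \eqref{eq:Kbounds}, $g_0(s)\ge w_j\cdot\frac122^{2Hj}=\frac122^{j\gamma}\ge\frac12(s/2)^\gamma\ge\frac14s^\gamma$.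

For the upper bound put $\tau=2H-\gamma-\theta$, which is positive because $\gamma,\theta<H$. For $0<s\le1$, \eqref{eq:Kbounds} gives $K(s,2^j)\le2\cdot2^{j\theta}$, so $g_0(s)\le2\sum_j2^{-j\tau}<\infty$; also $g_0(0)=0$. For $s\ge1$, \eqref{eq:Kbounds} gives
\[
g_0(s)\le2s^\theta\sum_{2^j\le s}2^{j(\gamma-\theta)}+2s^{2H-\theta}\sum_{2^j>s}2^{-j\tau}.
\]
Both sums are geometric. The first is at most $Cs^{\gamma-\theta}$ since $\gamma>\theta$, the second is at most $Cs^{-\tau}$, and so both terms are at most $Cs^\gamma$.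
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:moving}, parts (i) and (ii)]
If $\gamma\le\gamma'$, then $s^\gamma\le s^{\gamma'}$ for $s\ge1$, so (i) and (ii) for $\gamma'$ imply (i) and (ii) for $\gamma$. We may therefore assume $\theta<\gamma<H$. Let $N$ be a $\gamma$-direction with constant $b$.

(i) For $k\ge1$ we have $A(1+k^\gamma)\le2Ak^\gamma\le\frac{2A}bg(k)$, so the probability is at most $Q_n(2A/b)$, and Proposition~\ref{prop:upper} applies.

(ii) First let $\varepsilon=1$. We now shift in the opposite sense, from the barrier $1$, for which we have a lower bound, down to $1-ag$ with $a=(A+1)/b$. On $[0,1]$ we have $1-ag\le1$, and for $s\ge1$ we have $1-ag(s)\le1-(A+1)s^\gamma\le-As^\gamma$. So the probability in (ii) is at least $\mathbb{P}[B\le1-ag\text{ on }[0,t]]$. By \eqref{eq:bulk} with $I=[0,t]$ and $f=1$, then Proposition~\ref{prop:lower} and \eqref{eq:deep},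
\[
e^{aR+a^2/2}\,\mathbb{P}[B\le1-ag\text{ on }[0,t]]\ge p(t)-\mathbb{P}[M_t\le1,\ N\le-R]\ge\bigl(c-C\psi(R)\bigr)t^{H-1}.
\]
Fixing $R$ with $C\psi(R)\le c/2$ proves the case $\varepsilon=1$. For $\varepsilon>1$ the event is larger. For $\varepsilon<1$ let $\lambda=\varepsilon^{1/H}<1$. The process $(B_{\lambda u})_u$ has the law of $(\varepsilon B_u)_u$, so the probability in (ii) equals
\[
\mathbb{P}\bigl[B_u\le1\ \,\forall u\in[0,1/\lambda],\ \ B_u\le-(A/\varepsilon)\lambda^\gamma u^\gamma\ \,\forall u\in[1/\lambda,t/\lambda]\bigr].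
\]
This event contains $\{B_u\le1\text{ on }[0,1],\ B_u\le-(A/\varepsilon)u^\gamma\text{ on }[1,t/\lambda]\}$: on $[1,1/\lambda]$ use $-(A/\varepsilon)u^\gamma\le1$, and on $[1/\lambda,t/\lambda]$ use $\lambda^\gamma\le1$. By the case $\varepsilon=1$ its probability is at least $c(t/\lambda)^{H-1}$.

For the two consequences, the event defined by $f$ contains the event in (ii), with $t=n$ in the discrete case, and it is contained in the event in (i), with $n=\lfloor t\rfloor$ in the continuous case.
\end{proof}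

\begin{remark}
The hypothesis $\varepsilon>0$ in (ii) cannot be dropped: by \eqref{eq:p-upper}, $\mathbb{P}[M_1\le0]\le p(x^{-1/H})\le Cx^{(1-H)/H}$ for every $x>0$, so $\mathbb{P}[M_1\le0]=0$.
\end{remark}

At $\gamma=H$ the barrier $\pm As^H$ is invariant under the scaling of $B$. Every dyadic block $[2^j,2^{j+1}]$ then poses the same constraint, with a probability that depends on $A$, and there are about $\log_2t$ blocks; so the power of $t$ changes with $A$.

\begin{proof}[Proof of Theorem~\ref{thm:moving}, part (iii)]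
Let $\alpha(A)=\mathbb{P}[B_s\le As^H\ \forall s\in[1,2]]$. By self-similarity this is also the probability of the same constraint on $[2^j,2^{j+1}]$. It is nondecreasing in $A$, and $\alpha(A)\ge\mathbb{P}[M_2\le A]\to1$ as $A\to\infty$. Choose $A(\eta)$ with $\alpha(A(\eta))\ge2^{-\eta}$. Let $J=\lceil\log_2t\rceil\le1+\log_2t$, so that $[0,t]$ is covered by $[0,1]$ and the blocks with $0\le j<J$. By Lemma~\ref{lem:assoc}, for $A\ge A(\eta)$,
\[
\mathbb{P}[B_s\le1+As^H\ \forall s\in[0,t]]\ge p(1)\,\alpha(A)^J\ge p(1)\,2^{-\eta}\,t^{-\eta}.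
\]

For the second claim association gives an inequality in the wrong direction, and we test the event on one Gaussian variable instead. Let $J=\lfloor\log_2t\rfloor+1>\log_2t$ and $S=\sum_{0\le j<J}2^{-Hj}B_{2^j}$; all the times $2^j$ lie in $[1,t]$. For $i\le j$, \eqref{eq:Kbounds} gives $2^{-H(i+j)}K(2^i,2^j)\le2\cdot2^{-(j-i)(H-\theta)}$. Since $\theta<H$, summing yields $\operatorname{Var}S\le C_0J$ with $C_0=4/(1-2^{-(H-\theta)})$. On the event $\{B_s\le-As^H\ \forall s\in[1,t]\}$ each term of $S$ is at most $-A$, so the probability of this event is at most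
\[
\mathbb{P}[S\le-AJ]\le\exp\Bigl(-\frac{A^2J}{2C_0}\Bigr)\le t^{-A^2/(2C_0\log2)} ,
\]
and we take $A'(\rho)=\sqrt{2C_0\rho\log2}$ for $\rho\ge0$.

With $\eta<1-H$ and $A\ge\max\{1,A(\eta)\}$ the first claim contradicts (i) for $\gamma=H$, because $1+Ak^H\le A(1+k^H)$. With $\rho>1-H$ the second claim contradicts (ii) for $\gamma=H$.
\end{proof}

\section{Levels, discrete time, zeros and the maximum: proof of Corollary~\ref{cor:apps}}\label{sec:cor}

(a) Let $u=tx^{-1/H}$. Then $\mathbb{P}[T_x>t]=\mathbb{P}[T_1>u]$, and the claim is $\mathbb{P}[T_1>u]\asymp\min\{1,u^{H-1}\}$ uniformly in $u>0$. For $u\ge1$ this follows from \eqref{eq:sandwich}, \eqref{eq:p-upper} and Proposition~\ref{prop:lower}. For $u\le1$, since $p$ is nonincreasing, $1\ge\mathbb{P}[T_1>u]\ge p(2^{1/H}u)\ge p(2^{1/H})>0$.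

(b) The first claim is the discrete consequence in Theorem~\ref{thm:moving} with $f=0$. The second concerns $d_n$. By self-similarity $n^{-H}\mu_n=\mathbb{E}\max_{0\le k\le n}B_{k/n}$. The maximum lies between $0$ and $M_1$ and tends to $M_1$ by continuity of the paths, so $n^{-H}\mu_n\to m$. Fix $\eta\in(0,1)$ and let $n'=\lfloor(1+\eta)n\rfloor$, $n''=\lfloor(1-\eta)n\rfloor$. By Lemma~\ref{lem:dn}, the increments $d_j=\mu_j-\mu_{j-1}$ are nonincreasing, so
\[
\mu_{n'}-\mu_n=\sum_{j=n+1}^{n'}d_j\le(n'-n)\,d_n,\qquad (n-n'')\,d_n\le\sum_{j=n''+1}^{n}d_j=\mu_n-\mu_{n''}.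
\]
Divide by $n^H$ and use $(n'-n)/n\to\eta$, $(n-n'')/n\to\eta$, $n^{-H}\mu_{n'}\to m(1+\eta)^H$ and $n^{-H}\mu_{n''}\to m(1-\eta)^H$:
\[
m\,\frac{(1+\eta)^H-1}\eta\le\liminf_{n\to\infty}n^{1-H}d_n\le\limsup_{n\to\infty}n^{1-H}d_n\le m\,\frac{1-(1-\eta)^H}\eta .
\]
Both bounds tend to $mH$ as $\eta\downarrow0$.

(c) Let $t=1/\delta$. A continuous path without zeros in an interval has constant sign there, so by self-similarity and symmetry the probability equals $2\,\mathbb{P}[B<0\text{ on }[1,t]]$. This is at least $2\,\mathbb{P}[B\le-1\text{ on }[1,t]]\ge ct^{H-1}$ by Theorem~\ref{thm:moving}(ii) with $\gamma=0$, $A=1$, and at most $2\,\mathbb{P}[B_k\le0,\ 1\le k\le\lfloor t\rfloor]\le Ct^{H-1}$ by Theorem~\ref{thm:moving}(i) with $A=0$.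

(d) With $t=1/\delta$ the probability equals $\mathbb{P}[M_1\ge M_{[1,t]}]$. Since $M_1\ge0$, it is at least $\mathbb{P}[M_{[1,t]}\le0]\ge ct^{H-1}$ by Theorem~\ref{thm:moving}(ii) with $A=0$. For the upper bound, distinguish the cases $M_1\le1$ and $j<M_1\le j+1$, $j\ge1$. By the second inequality of Lemma~\ref{lem:assoc} and \eqref{eq:level},
\begin{align*}
\mathbb{P}[M_1\ge M_{[1,t]}]&\le\mathbb{P}[M_{[1,t]}\le1]+\sum_{j\ge1}\mathbb{P}\bigl[M_1>j,\ M_{[1,t]}\le j+1\bigr]\\
&\le C\,t^{H-1}\Bigl(1+\sum_{j\ge1}(j+1)^{(1-H)/H}\,\mathbb{P}[M_1>j]\Bigr),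
\end{align*}
and the sum is finite because $M_1$ has moments of all orders. \qed

\begin{thebibliography}{9}

\bibitem{AS}
Frank Aurzada and Thomas Simon, \emph{Persistence probabilities \& exponents}, arXiv:1203.6554 (2012).

\bibitem{Pitt}
L. Pitt, Ann. Probab. \textbf{10} (1982), 496--499.

\end{thebibliography}
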